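# Continuous choice from pairs without continuous choice from triples

## Three theorems on $Sel^c_n(X)$

**Theorem 1.** There is a Hausdorff (locally compact, zero-dimensional, first countable) space $X$ with $Sel^c_2(X)\neq\emptyset$ and $Sel^c_3(X)=\emptyset$.

**Theorem 2.** For $n\ge 1$ the following are equivalent:

* (a) there is a Hausdorff space $X$ with $Sel_2^c(X)\neq\emptyset=Sel_n^c(X)$;
* (b) some tournament on $n$ vertices has no vertex fixed by all its automorphisms;
* (c) $n=3$ or $n\ge 5$.

Moreover, one locally compact, zero-dimensional, first countable Hausdorff space $X$ satisfies $Sel_n^c(X)=\emptyset \iff n\notin\{1,2,4\}$.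

**Theorem 3.** For every odd prime $p$ there is a locally compact, zero-dimensional, first countable Hausdorff space $\hat X$ such that for all $n\geq1$: $Sel_n^c(\hat X)=\emptyset\iff p\mid n$. (So $Sel^c_m(\hat X)\neq\emptyset$ for all $m<p$, but $Sel_p^c(\hat X)=\emptyset$.)

Theorem 1 answers the question, taken from Jorge Antonio Cruz Chapital, "Continuous selections, prime number and a covering type property", arXiv:2004.08496 (2020), whether a space can have $Sel_2^c(X)\ne\emptyset$ but $Sel_n^c(X)=\emptyset$ for some $n>2$. In plain words: suppose that from every two-element subset of $X$ we can pick a point so that the pick varies continuously with the subset. Can we then do the same for three-element subsets, or for $n$-element subsets? The answer is no for $n=3$, and Theorem 2 says for exactly which $n$ it is no. We work in ZFC, and all spaces are Hausdorff. Here are the terms.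

**Definition (Vietoris topology).** $\mathcal F(X)$ is the set of nonempty closed subsets of $X$, with the topology generated by the sets
$$\langle \mathcal V\rangle=\{A\in\mathcal F(X): A\cap V\ne\emptyset\text{ for all }V\in\mathcal V,\ A\subseteq\textstyle\bigcup\mathcal V\},$$
where $\mathcal V$ runs over the finite families of open sets. We write $\langle U_1,\dots,U_n\rangle$ for $\langle\{U_1,\dots,U_n\}\rangle$. The set $[X]^n$ of $n$-element subsets of $X$ is a subspace of $\mathcal F(X)$.

**Definition (continuous selection).** A selection on $[X]^n$ is a map $f:[X]^n\to X$ with $f(A)\in A$ for all $A$. $Sel^c_n(X)$ is the set of continuous ones.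

**Definition (tournament).** A tournament on a set $Z$ is a relation $\to$ on $Z$ such that for distinct $u,v$ exactly one of $u\to v$, $v\to u$ holds, and never $u\to u$. An automorphism is a bijection of $Z$ that preserves $\to$. A tournament on a space $X$ is *continuous* if whenever $x\to x'$ there are open $U\ni x$, $U'\ni x'$ with $u\to u'$ for all $u\in U$, $u'\in U'$.

For example, there are two tournaments on three vertices up to isomorphism: the transitive triple $a\to b\to c$, $a\to c$, and the cyclic triple on $\mathbb Z_3$ with $i\to i+1$. The relation $<$ on $\mathbb R$ is a continuous tournament. A space is zero-dimensional if it has a base of sets that are both open and closed.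

In a Vietoris neighbourhood $\langle(-\varepsilon,\varepsilon),(1-\varepsilon,1+\varepsilon)\rangle$ with $\varepsilon<\frac12$, the two-element sets are the pairs with one point near $0$ and one near $1$. In general, if $U_1,\dots,U_n$ are pairwise disjoint, then an $n$-element set in $\langle U_1,\dots,U_n\rangle$ meets each $U_j$, so it has *exactly* one point in each $U_j$. This lets us replace the hyperspace by a statement about points of $X$, which we use throughout.

**Lemma 4.** Let $f$ be a selection on $[X]^n$, $S=\{x_1,\dots,x_n\}\in[X]^n$ and $f(S)=x_i$. Then $f$ is continuous at $S$ if and only if there are pairwise disjoint open sets $U_j\ni x_j$ such that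
$$f(\{x_1',\dots,x_n'\})=x_i'\quad\text{whenever }x_j'\in U_j\text{ for all }j.\tag{1}$$
If sets $U_j$ work, so do smaller open neighbourhoods of the $x_j$.

*Proof.* The last sentence is clear. Suppose (1) holds and $W\ni x_i$ is open. Shrink $U_i$ to $U_i\cap W$. Every $S'\in\langle U_1,\dots,U_n\rangle\cap[X]^n$ is $\{x_1',\dots,x_n'\}$ with $x_j'\in U_j$, so $f(S')=x_i'\in W$. Conversely, let $f$ be continuous at $S$ and choose pairwise disjoint open $G_j\ni x_j$. By continuity there are finitely many sets $\langle\mathcal V_1\rangle,\dots,\langle\mathcal V_t\rangle$ containing $S$ such that $f$ maps the $n$-element sets in their intersection into $G_i$. Let $U_j$ be the intersection of $G_j$ with all members of $\mathcal V_1\cup\dots\cup\mathcal V_t$ that contain $x_j$. If $x'_j\in U_j$ for all $j$, put $S'=\{x_1',\dots,x_n'\}$. Each $V\in\mathcal V_l$ meets $S$, say $x_j\in V$; then $x_j'\in U_j\subseteq V$, so $S'$ meets $V$. Each $x_j$ lies in some $V\in\mathcal V_l$, so $x_j'\in V$, and $S'\subseteq\bigcup\mathcal V_l$. Hence $f(S')\in G_i\cap S'$, and the only point of $S'$ in $G_i$ is $x_i'$. $\square$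

So a selection is continuous exactly when the index of the chosen point is locally constant. For instance, $\min$ is a continuous selection on $[\mathbb R]^n$ for every $n$: put disjoint intervals around $x_1<\dots<x_n$; the minimum stays in the first. The same $\min$ works on every subspace of $\mathbb R$.

**Lemma 5.** A Hausdorff space $X$ has a continuous tournament if and only if $Sel_2^c(X)\ne\emptyset$; the correspondence is $f(\{x,x'\})=x\iff x\to x'$.

*Proof.* The displayed rule is a bijection between selections on $[X]^2$ and tournaments on $X$. Let $f(\{x,x'\})=x$. By Lemma 4, $f$ is continuous at $\{x,x'\}$ iff there are disjoint open $U\ni x$, $U'\ni x'$ with $f(\{u,u'\})=u$, that is $u\to u'$, for all $u\in U,u'\in U'$. That is the continuity of $\to$ at $x\to x'$; the sets $U,U'$ in its definition are automatically disjoint, because $z\in U\cap U'$ would give $z\to z$. $\square$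

## Fixed vertices: what a tournament gives for free

Given a continuous tournament $\to$ on $X$, the obvious attempt at a continuous selection on $[X]^n$ is to look at the tournament $(S,\to)$ on each $n$-set $S$ and to pick a vertex by a rule that depends only on its isomorphism type.

The case $n=1$ is trivial and $n=2$ is Lemma 5. Take $n=4$. The out-degrees of a tournament on four vertices lie between $0$ and $3$ and add up to $6$. If some out-degree occurs at exactly one vertex, every automorphism fixes that vertex. Otherwise every out-degree that occurs does so at least twice: either all four are equal, which is impossible because $4d\neq6$, or two values $d\ne d'$ occur twice each, with $d+d'=3$. The pair $\{0,3\}$ is impossible, since two vertices of out-degree $3$ would have to beat each other. So the out-degrees are $2,2,1,1$. Every automorphism preserves the set of the two vertices of out-degree $2$ and the arrow between them, hence fixes the winner of the two. So every tournament on four vertices has a vertex fixed by all automorphisms, and this is enough: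

**Proposition 6.** Suppose every tournament on $n$ vertices has a vertex fixed by all its automorphisms. Then every Hausdorff space $X$ with $Sel_2^c(X)\ne\emptyset$ has $Sel_n^c(X)\neq\emptyset$.

*Proof.* Let $\to$ be a continuous tournament on $X$ (Lemma 5). For each isomorphism type of $n$-vertex tournaments fix a representative and one of its fixed vertices. For $S\in[X]^n$ let $F(S)$ be the image of the chosen vertex under an isomorphism from the representative onto $(S,\to)$. Two such isomorphisms differ by an automorphism of the representative, which fixes the chosen vertex; so $F(S)$ is well defined. For continuity let $S=\{x_1,\dots,x_n\}$ and $F(S)=x_i$. For each pair $j\neq l$ continuity of $\to$ gives neighbourhoods of $x_j,x_l$ between which the arrow is constant. Intersecting finitely many neighbourhoods, we get pairwise disjoint open $U_j\ni x_j$ such that the arrow between $U_j$ and $U_l$ is constant for all $j\ne l$. If $x'_j\in U_j$ for all $j$, then $x_j\mapsto x_j'$ is an isomorphism of tournaments, so $F(\{x_1',\dots,x_n'\})=x_i'$. Apply Lemma 4. $\square$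

For $n=3$ the attempt stops at one specific object, the cyclic triple: its rotation moves every vertex, so no rule that sees only the arrows can choose. This proves nothing yet. On the discrete space $\mathbb Z_3$ any choice from the only triple is continuous. To prove Theorem 1 we need a space in which *no* choice from its cyclic triples, however arbitrary, is continuous.

## Twisted fibres over a convergent sequence

Continuity links the choice from one triple to the choice from nearby triples, so let cyclic triples converge to a cyclic triple. Take base points $e_0,e_1,\dots$ and $g$, numbers $\varphi_i\in\mathbb Z_3$ (the *twists*), and over each base point $y$ the fibre $\{y\}\times\mathbb Z_3$. Let the points $(e_i,r)$ be isolated and let $(g,r)$ have the neighbourhoods $\{(g,r)\}\cup\{(e_i,\varphi_i+r):i\ge k\}$. A continuous selection on triples picks some $(y,\gamma(y))$ from each fibre, and by Lemma 4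
$$\gamma(e_i)=\varphi_i+\gamma(g)\quad\text{for all large }i.\tag{2}$$
One sequence is no obstacle. This space is three disjoint convergent sequences, it embeds in $\mathbb R$, and $\min$ is a continuous selection. But many limits $g$ may share the same points $e_i$ with different twists, and then (2) asks one function $\gamma$ to follow all these twists.

The first idea is to overload a single sequence: for *every* $\gamma:\{e_i:i\in\omega\}\to\mathbb Z_3$ add a limit $g_\gamma$ with twists $\varphi_i=\gamma(e_i)+i$. Then $\gamma(e_i)-\varphi_i=-i$ is not eventually constant, so (2) fails for $\gamma$ at $g_\gamma$, whatever the choice over $g_\gamma$. All $\gamma$ are killed. This breaks in two places. First, it is not Hausdorff: if $\gamma,\gamma'$ are distinct but agree at all but finitely many points, $(g_\gamma,r)$ and $(g_{\gamma'},r)$ have no disjoint neighbourhoods. Second, it destroys the tournament. Suppose $\to$ is a continuous tournament for which the fibre over $g$ is $(g,r)\to(g,r+1)$. Continuity at these three pairs gives a $k$ such that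
$$(e_i,\varphi_i+r)\to(e_j,\varphi_j+r+1)\quad\text{for all } i,j\ge k,\ r\in\mathbb Z_3 .$$
Put $c=\varphi_j-\varphi_i$. For $i\neq j$ with $i,j\geq k$ this says: $(e_i,a)\to(e_j,b)$ if $b-a=c+1$, and, exchanging the roles of $i$ and $j$, $(e_j,b)\to(e_i,a)$ if $b-a=c-1$. If another limit with a cyclic fibre of this form used the same $e_i,e_j$ with a difference $c'\neq c$, then for $c'=c+1$ the pairs with $b-a=c'+1=c-1$ would have to point both ways, and for $c'=c-1$ the pairs with $b-a=c'-1=c+1$ would. So $c'=c$: *the tournament between two isolated fibres already determines the difference of their twists, before any limit is chosen.* In our attempt, $\gamma=0$ has twists $i$ and $\gamma'(e_i)=i$ has twists $2i$; these do not differ by an eventual constant, so no such tournament exists.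

What we need instead is therefore the following, for a group $H$ acting on a tournament $R$ (above, $R=H=\mathbb Z_3$).

* (i) Some pairs $e,e'$ of isolated base points are "adjacent" and carry a label $c(e,e')\in H$, fixed in advance. A limit $g$ goes along a sequence of pairwise adjacent points whose labels are coherent: $c(e_i,e_j)=\varphi_i\varphi_j^{-1}$.
* (ii) A point $e$ outside the sequence of $g$ must eventually see the $e_i$ in a constant way. We will make it adjacent to only finitely many of them.
* (iii) For every $\gamma$ there is a limit $g$ along which $\varphi_i^{-1}\gamma(e_i)$ is not eventually constant.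
* (iv) Different limits are separated.

If a point $r_0\in R$ were fixed by all of $H$, the constant $\gamma=r_0$ would satisfy $\gamma(e_i)=\varphi_i\gamma(g)$ everywhere. So we assume there is none.

**Data fixed from here on.** $R$ is a finite tournament and $H$ is a finite group acting on $R$ by tournament automorphisms without a common fixed point, so every $H$-orbit in $R$ has at least two elements. For Theorem 1: $R=H=\mathbb Z_3$, $i\to i+1$, with $H$ acting by translation. For general $H$ we write the group multiplicatively.

## A labelled graph containing every finite label pattern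

We first achieve (i)–(iii) on an index set $L$. The plan is to put into $L$, level by level, a vertex for *every* finite way of being connected to earlier vertices.

**Definition (the graph $L$).** Let $E_0=\{0\}\times\omega_1$. For $n\ge1$, with $L_{<n}=\bigcup_{m<n}E_m$, let
$$E_n=\{n\}\times\{a:a\text{ is a finite partial function from }L_{<n}\text{ to }H\}.$$
Let $L=\bigcup_nE_n$, a disjoint union, and $\mathrm{lev}(\alpha)=n$ for $\alpha\in E_n$. For $\alpha=(n,a)$ with $n\ge1$ put $N_\alpha=\operatorname{dom}a$, and for $\beta\in N_\alpha$ put $c(\alpha,\beta)=a(\beta)$ and $c(\beta,\alpha)=a(\beta)^{-1}$. For $\alpha\in E_0$ put $N_\alpha=\emptyset$. Call $\alpha,\beta$ *adjacent* if $\beta\in N_\alpha$ or $\alpha\in N_\beta$.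

Elements of $N_\alpha$ have smaller level than $\alpha$, so adjacent vertices have different levels, only one of the two alternatives holds, and $c$ is well defined. Each $N_\alpha$ is finite.

**Definition (thread).** A thread is a nonempty finite or infinite sequence $t=(\alpha_0,\alpha_1,\dots)$ in $L$ such that

* (T0) $\alpha_0\in E_0$, and levels strictly increase;
* (T1) $\alpha_j\in N_{\alpha_i}$ for $j<i$;
* (T2) $c(\alpha_i,\alpha_k)=c(\alpha_i,\alpha_j)\,c(\alpha_j,\alpha_k)$ for $k<j<i$;
* (T3) the sets $D_i=N_{\alpha_i}\setminus\{\alpha_j:j<i\}$ are pairwise disjoint.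

Put $\varphi_t(\alpha_0)=1$ and $\varphi_t(\alpha_i)=c(\alpha_i,\alpha_0)$ for $i\ge1$.

For a small example take $H=\mathbb Z_3$, written additively, and distinct $\xi,\eta\in E_0$. Let $\alpha=(1,\{\xi\mapsto1\})$ and $\beta=(2,\{\xi\mapsto0,\alpha\mapsto2\})$. Then $(\xi,\alpha,\beta)$ is a thread: (T2) asks $0=2+1$, which is true in $\mathbb Z_3$, and all $D_i$ are empty. Its values $\varphi_t$ are $0,1,0$. With $\beta'=(2,\{\xi\mapsto0,\alpha\mapsto0\})$ in place of $\beta$, (T2) fails. With $\alpha=(1,\{\xi\mapsto1,\eta\mapsto0\})$ and $\beta=(2,\{\xi\mapsto0,\alpha\mapsto2,\eta\mapsto1\})$, (T2) holds but $D_1=D_2=\{\eta\}$, so (T3) fails.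

By (T2) with $k=0$, $c(\alpha_i,\alpha_0)=c(\alpha_i,\alpha_j)c(\alpha_j,\alpha_0)$ for $0<j<i$; the case $j=0$ is trivial, and inverting gives the case $i<j$. So
$$c(\alpha_i,\alpha_j)=\varphi_t(\alpha_i)\varphi_t(\alpha_j)^{-1}\quad\text{for all }i\ne j,\tag{3}$$
which is requirement (i). If $t'$ extends $t$, then $\varphi_{t'}$ extends $\varphi_t$. Each clause of the definition concerns finitely many terms at a time, so unions of increasing chains of threads are threads. Clause (T3) is there for requirement (ii):

**Lemma 7.** If $t=(\alpha_i)$ is an infinite thread and $\beta\in L$ is not a term of $t$, then $\beta$ is adjacent to only finitely many $\alpha_i$.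

*Proof.* If $\beta$ is adjacent to $\alpha_i$, then either $\alpha_i\in N_\beta$, and $N_\beta$ is finite, or $\beta\in N_{\alpha_i}$. In the second case $\beta\in D_i$, because $\beta$ is not a term of $t$, and by (T3) this happens for at most one $i$. $\square$

Requirement (iii) on $L$ is the heart of the whole proof.

**Lemma 8.** For every $g:L\to R$ there is an infinite thread $t=(\alpha_i)$ such that $i\mapsto\varphi_t(\alpha_i)^{-1}g(\alpha_i)$ is not eventually constant.

The idea is this. Build the thread so that the value changes again and again. If we get stuck, there is a finite thread after which the value is frozen, however we continue. Then every new vertex $\alpha$ that can be put at its end has its value $g(\alpha)$ *dictated* by the label we give to $\alpha$. Take two such frozen threads, independent of each other, and one vertex $\alpha$ that continues both, with labels of our choice. It gets two orders, and fixed-point-freeness lets us make them contradict each other.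

*Proof.* Write $\psi_t(\alpha_i)=\varphi_t(\alpha_i)^{-1}g(\alpha_i)$. If $t'$ extends $t$, then $\psi_{t'}$ extends $\psi_t$. Call a finite thread $t$ *controlled* if for every finite thread $t'$ extending $t$, $\psi_{t'}$ is constant on the terms of $t'$ from the last term of $t$ on.

**Step 1: if we never get stuck, we are done.** Suppose some finite thread $t_0$ has no controlled extension, itself included. Given a finite thread $t_k$ extending $t_0$, it is not controlled, so there is a finite thread $t_{k+1}$ extending $t_k$ such that $\psi_{t_{k+1}}$ is not constant on the terms from the last term of $t_k$ on. In particular $t_{k+1}$ is strictly longer. The union of the $t_k$ is an infinite thread, and $\psi$ changes between the last terms of $t_k$ and $t_{k+1}$ for every $k$, so it is not eventually constant.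

From now on we assume that every finite thread has a controlled extension, and derive a contradiction.

**Step 2: find two controlled threads that do not touch.** This step uses that $E_0$ is uncountable. For $\xi\in E_0$ the one-term sequence $(\xi)$ is a thread; let $q_\xi$ be a controlled thread extending it. Let $P_\xi$ be its set of terms, $l_\xi$ its last term, and
$$Z_\xi=P_\xi\cup\bigcup_{\alpha\in P_\xi}N_\alpha ,$$
a finite set. If $\alpha\in P_\eta$, then $\alpha=\eta$ or $\eta\in N_\alpha$, by (T1). Since $N_\alpha$ is finite, each $\alpha$ lies in $P_\eta$ for only finitely many $\eta$. Hence $B(\xi)=\{\eta\ne\xi:P_\eta\cap Z_\xi\ne\emptyset\}$ is finite. Let $C\subseteq E_0$ be countably infinite. The set $C\cup\bigcup_{\xi\in C}B(\xi)$ is countable, so we can choose $\eta\in E_0$ outside it. As $B(\eta)$ is finite, we can choose $\xi\in C\setminus B(\eta)$. Then $\xi\neq\eta$, $\eta\notin B(\xi)$ and $\xi\notin B(\eta)$, that is,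
$$P_\eta\cap Z_\xi=\emptyset=P_\xi\cap Z_\eta .\tag{4}$$

**Step 3: one vertex that continues both threads.** Since the orbit of $g(l_\xi)$ has at least two elements, choose $x\in H$ with $x\,g(l_\xi)\ne g(l_\eta)$, and let $y=1$. With $\varphi=\varphi_{q_\xi}$ and $\varphi'=\varphi_{q_\eta}$ define $a$ on $P_\xi\cup P_\eta$ (a disjoint union, by (4)) by
$$a(\beta)=x\,\varphi(l_\xi)\varphi(\beta)^{-1}\ (\beta\in P_\xi),\qquad a(\beta)=y\,\varphi'(l_\eta)\varphi'(\beta)^{-1}\ (\beta\in P_\eta).$$
Let $n$ be larger than all levels of elements of $P_\xi\cup P_\eta$. Then $a$ is a finite partial function from $L_{<n}$ to $H$, so $\alpha=(n,a)\in E_n$. This is why we put every finite pattern into $L$.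

We check that $q_\xi$ followed by $\alpha$ is a thread. (T0) holds by the choice of $n$, and (T1) because $P_\xi\subseteq N_\alpha$. For (T2), if $\alpha_k,\alpha_j$ are terms of $q_\xi$ with $k<j$, then by (3)
$$c(\alpha,\alpha_j)c(\alpha_j,\alpha_k)=x\varphi(l_\xi)\varphi(\alpha_j)^{-1}\varphi(\alpha_j)\varphi(\alpha_k)^{-1}=c(\alpha,\alpha_k).$$
For (T3), the new set is $N_\alpha\setminus P_\xi=P_\eta$, which by (4) is disjoint from $Z_\xi$, and $Z_\xi$ contains all earlier $D_i$. In the same way $q_\eta$ followed by $\alpha$ is a thread; now the new set is $P_\xi$, disjoint from $Z_\eta$.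

**Step 4: the two orders contradict each other.** In the thread $q_\xi$ followed by $\alpha$, the $\varphi$-value at $\alpha$ is $a(\xi)=x\varphi(l_\xi)\varphi(\xi)^{-1}=x\varphi(l_\xi)$. Since $q_\xi$ is controlled, the $\psi$-values at $\alpha$ and at $l_\xi$ agree:
$$(x\varphi(l_\xi))^{-1}g(\alpha)=\varphi(l_\xi)^{-1}g(l_\xi),\quad\text{that is,}\quad g(\alpha)=x\,g(l_\xi).$$
Symmetrically $g(\alpha)=y\,g(l_\eta)=g(l_\eta)$. This contradicts the choice of $x$. $\square$

## Recording the past: from $L$ to the base $Y$

It is tempting to take $L$ itself as the set of isolated base points, with one limit fibre for each $g\in R^L$ along a thread given by Lemma 8. Requirement (iii) is then immediate: given $\gamma$ on $L\cup R^L$, look at the limit $g=\gamma{\restriction}L$. What fails is (iv). If $g'$ differs from $g$ at a single vertex that is not a term of the thread $t$ chosen for $g$, then $t$ is a possible choice for $g'$ too, and if it is chosen, $(g,r)$ and $(g',r)$ have no disjoint neighbourhoods. A cleverer choice of threads does not always help: $|L|=\aleph_1$, so there are at most $\aleph_1^{\aleph_0}=2^{\aleph_0}$ infinite threads, while $|R^L|=2^{\aleph_1}$.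 Under the continuum hypothesis the second number is larger, so two different $g$ must use the same thread.

The cure is to let every isolated base point remember the part of $g$ below its level.

**Definition (the base $Y$).** Let $E$ be the set of pairs $(s,\alpha)$ with $\alpha\in E_n$ and $s:L_{<n}\to R$, for some $n\in\omega$. Let $M=R^L$ and $Y=E\sqcup M$. For $y=(s,\alpha)\in E$ write $s_y=s$, $\alpha_y=\alpha$, $\mathrm{lev}(y)=\mathrm{lev}(\alpha)$; for $g\in M$ write $s_g=g$. Call $s_y,s_{y'}$ *compatible* if one extends the other.

For $g\in M$ fix an infinite thread $t_g=(\alpha^g_i)_i$ as in Lemma 8 for $g$, and put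
$$\varphi_g=\varphi_{t_g},\quad n^g_i=\mathrm{lev}(\alpha_i^g),\quad e^g_i=(g{\restriction}L_{<n^g_i},\alpha^g_i)\in E,\quad A_g=\{e^g_i:i\in\omega\}.$$

If $g\neq g'$ differ on $L_{<n}$, then points $e_i^g$ and $e_j^{g'}$ of level at least $n$ have different pasts, so the sequences of $g$ and $g'$ are disjoint from level $n$ on. A function $\gamma$ now lives on $E$ instead of $L$ and may take different values at $(s,\alpha)$ and $(s',\alpha)$. We come back to this price in Proposition 11.

**Order on $Y$.** We need a linear order to decide the arrows that $R$ does not decide. Code $y=(s,\alpha)\in E$ of level $n$ by the finite sequence $(s{\restriction}E_0,\dots,s{\restriction}E_{n-1},\alpha)$, and $g\in M$ by $(g{\restriction}E_0,g{\restriction}E_1,\dots)$. The $m$-th entry of a code lies in the disjoint union of $E_m$ and $R^{E_m}$. Fix a linear order on each $E_m$ and each $R^{E_m}$, and put all of $E_m$ before all of $R^{E_m}$. Different points have different codes. A code that has an entry in $E_m$ at place $m$ stops there, and finite codes end with such an entry, so no code is a proper initial segment of another. Hence two different codes have a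 first place where they differ, both being defined there; compare them at that place. This is transitive: if $y<y'$ and $y'<y''$ are decided at places $m$ and $m'$, then $y<y''$ is decided at place $\min(m,m')$. So $<$ is a linear order on $Y$. We use two consequences:
$$s_y\subsetneq s_{y'}\ \Longrightarrow\ y<y',\tag{5}$$
because at place $\mathrm{lev}(y)$ the code of $y$ has an element of $E_m$ and that of $y'$ an element of $R^{E_m}$, $m=\mathrm{lev}(y)$; and, if $s_y,s_{y'}$ are incompatible,
$$y,y'\text{ are compared by }s_y{\restriction}E_m,\ s_{y'}{\restriction}E_m,\text{ with }m\text{ least such that these are both defined and differ.}\tag{6}$$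

**Adjacency and labels on $Y$.** Points $e,e'\in E$ are adjacent iff $s_e,s_{e'}$ are compatible and $\alpha_e,\alpha_{e'}$ are adjacent in $L$; then $c(e,e')=c(\alpha_e,\alpha_{e'})$. Points $g\in M$ and $e\in E$ are adjacent iff $e\in A_g$, with $c(e^g_i,g)=\varphi_g(\alpha_i^g)=c(g,e_i^g)^{-1}$. Two elements of $M$ are never adjacent. Finally $c(y,y)=1$.

Thus $c(y',y)=c(y,y')^{-1}$, and adjacent points always have compatible $s$. For $g\in M$ let $\Phi_g(g)=1$ and $\Phi_g(e^g_i)=\varphi_g(\alpha^g_i)$. Any two distinct $v,w\in A_g\cup\{g\}$ are adjacent: for two elements of $A_g$ both pasts are restrictions of $g$, and their vertices are adjacent by (T1). By (3) and the definition of $c(e^g_i,g)$,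
$$c(v,w)=\Phi_g(v)\Phi_g(w)^{-1}\quad\text{for all }v,w\in A_g\cup\{g\}.\tag{7}$$

## The space $X=Y\times R$ and what is locally constant on it

**Definition (topology of $X$).** Points of $E\times R$ are isolated. Basic neighbourhoods of $(g,r)$, $g\in M$, are
$$U_k(g,r)=\{(v,\Phi_g(v)r):v=g\text{ or }v=e^g_i,\ i\ge k\},\qquad k\in\omega .$$

*$X$ is Hausdorff.* For $r\ne r'$ the sets $U_0(g,r)$ and $U_0(g,r')$ are disjoint, because $\Phi_g(v)$ permutes $R$. If $g\neq g'$ differ on $L_{<n}$, take $k$ with $n_i^g,n_i^{g'}\ge n$ for $i\ge k$; then $U_k(g,r)$ and $U_k(g',r')$ are disjoint. An isolated point $(e,r')$ is separated from $(g,r)$ by $\{(e,r')\}$ and $U_k(g,r)$ with $k$ larger than the index $m$ if $e=e^g_m$, and with $k=0$ if $e\notin A_g$. Two isolated points are separated by singletons.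

*$X$ is locally compact, zero-dimensional and first countable.* Each $U_k(g,r)$ is open, and it is compact because each neighbourhood of $(g,r)$ contains all but finitely many of its points. Being compact in a Hausdorff space, it is closed. The sets $U_k(g,r)$ and the isolated singletons form a base of compact clopen sets, and each point has a countable neighbourhood base.

Let $\pi:X\to Y$ be the projection. Read $c(y',y)$ as transport from the fibre over $y$ to the fibre over $y'$: then $(y,r)$ and $(y',r')$ can be compared inside $R$ as $c(y',y)r$ and $r'$.

**Definition ($\approx$ and $\tau$).** Write $x\approx x'$ if $\pi(x),\pi(x')$ are equal or adjacent. For $x=(y,r)\approx x'=(y',r')$ let $\tau(x,x')$ be the $H$-orbit of $(c(y',y)r,\ r')$ in $R\times R$, where $H$ acts on both coordinates.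

Applying $c(y,y')$ to $(c(y',y)r,r')$ gives $(r,c(y,y')r')$, so $\tau(x',x)$ is the reversal of $\tau(x,x')$. For $R=H=\mathbb Z_3$ an orbit is given by a difference, so $\tau(x,x')$ is the number $r'-r-c(y',y)$.

**Lemma 9.** For $x\neq x'$ in $X$ there are disjoint open $U\ni x$, $U'\ni x'$ such that for all $u\in U$, $u'\in U'$:

1. $u\approx u'\iff x\approx x'$;
2. if $x\approx x'$, then $\tau(u,u')=\tau(x,x')$;
3. if $\pi(x)\ne\pi(x')$, then $\pi(u)\neq\pi(u')$, and $\pi(u)<\pi(u')\iff\pi(x)<\pi(x')$.

*Proof.* The statement is symmetric in $x,x'$, and smaller neighbourhoods also work. If both points are isolated, take singletons. The remaining cases are as follows.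

**Case (a): two points over the same limit.** Here continuity works because of coherence. Let $x=(g,r)$, $x'=(g,r')$, $r\ne r'$. Take $U_0(g,r)$ and $U_0(g,r')$, which are disjoint. For $u=(v,\Phi_g(v)r)$ and $u'=(w,\Phi_g(w)r')$ the points $v,w$ are equal or adjacent, so $u\approx u'$, and by (7)
$$\big(c(w,v)\Phi_g(v)r,\ \Phi_g(w)r'\big)=\big(\Phi_g(w)r,\Phi_g(w)r'\big)=\Phi_g(w)\cdot(r,r').$$
So $\tau(u,u')$ is the orbit of $(r,r')$, which is $\tau(x,x')$. Clause 3 is void.

**Case (b): two different limits.** Here the recorded past does the work. Let $x=(g,r)$, $x'=(g',r')$, $g\ne g'$; then $x\not\approx x'$. Choose $n$ with $g{\restriction}L_{<n}\ne g'{\restriction}L_{<n}$ and $k$ with $n^g_i,n^{g'}_i\ge n$ for $i\ge k$. Take $U_k(g,r)$ and $U_k(g',r')$. For $v,w$ occurring there, $s_v\supseteq g{\restriction}L_{<n}$ and $s_w\supseteq g'{\restriction}L_{<n}$, so $s_v,s_w$ are incompatible. Hence $v\ne w$, the neighbourhoods are disjoint, and $v,w$ are not adjacent. The least $m$ in (6) is the same for $(v,w)$ as for $(g,g')$, with the same restrictions, so $v<w\iff g<g'$.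

**Case (c): a limit and an isolated point.** Let $x=(g,r)$, $x'=(e,r')$, $e\in E$, and take $U'=\{x'\}$.

*(c1) $e=e^g_m$.* Take $U=U_{m+1}(g,r)$. For $v$ occurring there, $v$ is adjacent to $e$, and $s_e\subsetneq s_v$ gives $e<v$ by (5). By (7), $(c(e,v)\Phi_g(v)r,\ r')=(\Phi_g(e)r,\ r')$, which does not depend on $v$. So 1, 2, 3 hold.

*(c2) $e\notin A_g$ and $s_e\subseteq g$.* This is where Lemma 7 is used. If $\alpha_e=\alpha^g_i$ for some $i$, then $s_e=g{\restriction}L_{<n_i^g}$ and $e=e^g_i\in A_g$, which is excluded. So $\alpha_e$ is not a term of $t_g$. By Lemma 7 choose $k$ such that for all $i\ge k$, $\alpha_e$ is not adjacent to $\alpha^g_i$, and $n^g_i>\mathrm{lev}(e)$. Take $U=U_k(g,r)$. No $v$ occurring there is adjacent to $e$: for $v=e^g_i$ by the choice of $k$, and for $v=g$ because $e\notin A_g$. In all cases $s_e\subsetneq s_v$, so $e<v$.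

*(c3) $s_e\not\subseteq g$.* Choose $k$ with $n^g_i\ge\mathrm{lev}(e)$ for $i\ge k$ and take $U=U_k(g,r)$. For $v$ occurring there, $s_v\supseteq g{\restriction}L_{<\mathrm{lev}(e)}\neq s_e$, and both of the latter have domain $L_{<\mathrm{lev}(e)}$. So $s_v,s_e$ are incompatible; $v$ and $e$ are distinct and not adjacent; and by (6), $v<e\iff g<e$. $\square$

## The tournament on $X$

**Proposition 10.** $Sel^c_2(X)\neq\emptyset$.

*Proof.* **The rule.** Let $x=(y,r)$ and $x'=(y',r')$ be distinct. If $x\approx x'$ and $c(y',y)r\ne r'$, let $x\to x'$ iff $c(y',y)r\to r'$ in $R$. Otherwise let $x\to x'$ iff $y<y'$. In the second case $y\ne y'$: if $y=y'$, then $x\approx x'$ and $c(y',y)r=r$, so $r=r'$ and $x=x'$.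

**It is a tournament.** Since $H$ acts by automorphisms of $R$, whether $c(y',y)r=r'$, and which way the arrow points if not, depends only on the orbit $\tau(x,x')$. As $\tau(x',x)$ is the reversal of $\tau(x,x')$, the pairs $(x,x')$ and $(x',x)$ fall under the same clause with opposite results.

**It is continuous.** Take $U,U'$ from Lemma 9. By clauses 1 and 2 of the lemma, all pairs $(u,u')\in U\times U'$ fall under the same clause of the rule as $(x,x')$. In the first clause of the rule the result is constant by clause 2 of the lemma, in the second by clause 3. Now apply Lemma 5. $\square$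

## The fibres admit no continuous choice

**Proposition 11.** There is no $\gamma:Y\to R$ such that for every $g\in M$ we have $\gamma(e^g_i)=\varphi_g(\alpha^g_i)\,\gamma(g)$ for all sufficiently large $i$.

*Proof.* The step turns $\gamma$, which lives on the tree $E$, into a function on $L$, by walking along the branch that $\gamma$ itself dictates. Given such a $\gamma$, define $g:L\to R$ by recursion on levels:
$$g(\alpha)=\gamma\big((g{\restriction}L_{<n},\alpha)\big)\quad\text{for }\alpha\in E_n .$$
This makes sense, since $g{\restriction}L_{<n}$ is known when level $n$ is reached (for $n=0$ it is the empty function). By definition of $e^g_i$ we have $\gamma(e^g_i)=g(\alpha^g_i)$ for all $i$. By assumption, $\varphi_g(\alpha^g_i)^{-1}g(\alpha^g_i)=\gamma(g)$ for all large $i$, so this expression is eventually constant in $i$. That contradicts the choice of $t_g$ in Lemma 8. $\square$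

For Theorem 3 we shall need many copies of $X$, so we prove the next statement for $X\times\omega$, the topological sum of countably many copies of $X$.

**Proposition 12.** Let $k\ge1$. There is no continuous selection on $[X\times\omega]^{k|R|}$. Moreover $Sel^c_{|R|}(X)=\emptyset$.

*Proof.* Let $F$ be a continuous selection on $[X\times\omega]^{k|R|}$. For $y\in Y$ the set $S_y=\{y\}\times R\times\{0,\dots,k-1\}$ has $k|R|$ elements. Write $F(S_y)=(y,\gamma(y),b(y))$. Fix $g\in M$. By Lemma 4 at $S_g$ there are pairwise disjoint open sets $O_{r,b}\ni(g,r,b)$, for $r\in R$ and $b<k$, such that for any choice of points $x'_{r,b}\in O_{r,b}$ the selected point of $\{x'_{r,b}:r\in R,b<k\}$ is $x'_{\gamma(g),b(g)}$. Choose $m$ with $U_m(g,r)\times\{b\}\subseteq O_{r,b}$ for the finitely many $(r,b)$. Let $i\geq m$. Since $\varphi_g(\alpha^g_i)$ permutes $R$, the set $S_{e^g_i}$ consists exactly of the points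
$$\big(e^g_i,\varphi_g(\alpha^g_i)r,b\big)\in U_m(g,r)\times\{b\}\subseteq O_{r,b}\qquad(r\in R,\ b<k).$$
So $F(S_{e^g_i})=(e^g_i,\varphi_g(\alpha^g_i)\gamma(g),b(g))$, that is, $\gamma(e^g_i)=\varphi_g(\alpha^g_i)\gamma(g)$ for all $i\ge m$. As $g$ was arbitrary, this contradicts Proposition 11. The same argument with $k=1$ and the sets $\{y\}\times R\subseteq X$ gives $Sel^c_{|R|}(X)=\emptyset$. $\square$

**Proof of Theorem 1.** Take $R=H=\mathbb Z_3$ with $i\to i+1$ and $H$ acting by translation. Translations preserve $\to$, and there is no common fixed point. The space $X$ is Hausdorff, locally compact, zero-dimensional and first countable, and Propositions 10 and 12 give $Sel_2^c(X)\neq\emptyset=Sel_3^c(X)$. $\square$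

## Which $n$: tournaments without a fixed vertex

**Proof of Theorem 2.**

**Step 1: (b)⇒(a), by the construction.** Let $R$ be a tournament on $n$ vertices with no vertex fixed by all automorphisms, and let $H=\operatorname{Aut}(R)$, a finite group. Propositions 10 and 12 give $Sel^c_2(X)\ne\emptyset=Sel^c_n(X)$.

**Step 2: (a)⇒(b).** This is the contrapositive of Proposition 6.

**Step 3: (c)⇒(b), by examples.** For odd $m\ge3$ the rotational tournament on $\mathbb Z_m$ has $i\to j$ iff $j-i\in\{1,\dots,\frac{m-1}2\}$. For $i\neq j$ exactly one of $j-i$, $i-j$ lies in this set, so it is a tournament. It is invariant under translations, so no vertex is fixed by all automorphisms. This settles odd $n\ge3$. For even $n\ge6$, the number $n-3\ge3$ is odd. Take the disjoint union of the rotational tournaments on $\mathbb Z_3$ and $\mathbb Z_{n-3}$, with all arrows between them going from $\mathbb Z_3$ to $\mathbb Z_{n-3}$. The group $\mathbb Z_3\times\mathbb Z_{n-3}$ acts on it by automorphisms, translating each part, and fixes no vertex.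

**Step 4: (b)⇒(c), by parity.** An automorphism of order $2$ would interchange two vertices $u\ne v$ and so reverse the arrow between them, which is impossible. By Cauchy's theorem the automorphism group of a finite tournament has odd order. Orbit sizes divide the order of the group, so they are odd. If no vertex is fixed, $n$ is a sum of odd numbers that are at least $3$. The numbers $1,2,4$ are not such sums, so $n=3$ or $n\ge5$.

**Step 5: one space for all $n$.** For each $n\notin\{1,2,4\}$ let $X_n$ be the space constructed in Step 1 for $n$, and let $X=\bigoplus_nX_n$. It is again Hausdorff, locally compact, zero-dimensional and first countable. Use the continuous tournaments on the $X_n$, and for $x\in X_n$, $x'\in X_m$ with $n<m$ put $x\to x'$. Since the $X_n$ are open, this is a continuous tournament on $X$, so $Sel^c_2(X)\ne\emptyset$. If $n\in\{1,2,4\}$, then (c) fails, so (a) fails by Steps 2 and 4, and $Sel^c_n(X)\neq\emptyset$. If $n\notin\{1,2,4\}$, a continuous selection on $[X]^n$ would restrict to a selection on $[X_n]^n$, which is continuous by Lemma 4 (intersect the sets $U_j$ with $X_n$). There is none, so $Sel_n^c(X)=\emptyset$. $\square$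

## Failure exactly at the multiples of a prime

Now let $p$ be an odd prime, $R=H=\mathbb Z_p$ with $R$ the rotational tournament of Step 3 above and $H$ acting by translation. Labels are written additively, so $hr$ becomes $h+r$. Let $X$ be the resulting space and $\hat X=X\times\omega$, which is Hausdorff, locally compact, zero-dimensional and first countable.

**Transfer to $\hat X$.** Let $\hat Y=Y\times\omega$ and $\pi(y,r,b)=(y,b)$. Order $\hat Y$ lexicographically with the $\omega$-coordinate first. Let $(y,b),(y',b')$ be adjacent iff $b=b'$ and $y,y'$ are adjacent, with label $c(y,y')$; define $\approx$ and $\tau$ as before. Lemma 9 holds for $\hat X$: for two points in the same copy of $X$ it is Lemma 9 itself, and for points in different copies the two whole copies serve as $U,U'$, since their points are never $\approx$ and the order is decided by the $\omega$-coordinates. For $x=(y,r,b)\approx x'=(y',r',b)$ put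
$$\rho(x,x')=r'-r-c(y',y)\in\mathbb Z_p .$$
The orbits of $\mathbb Z_p$ on $\mathbb Z_p\times\mathbb Z_p$ are the classes of pairs with a given difference, so $\rho(x,x')$ and $\tau(x,x')$ determine each other. Hence $\rho$ is locally constant in the sense of clause 2 of Lemma 9. Also $\rho(x,x)=0$ and $\rho(x',x)=-\rho(x,x')$.

If $p\mid n$, then $Sel^c_n(\hat X)=\emptyset$ by Proposition 12 with $k=n/p$. Let $p\nmid n$; we must construct a continuous selection on $[\hat X]^n$.

Start with a set $S$ inside one fibre, that is, a nonempty proper subset $T\subsetneq\mathbb Z_p$. Seen from $x\in T$, the set looks like the translate $T-x$. Since $p$ is prime, distinct translates of $T$ are different sets, so no two points of $T$ have the same view, and we can choose the point with the largest view in some fixed order. A whole fibre looks the same from all its points, and this is the case $p\mid n$. One would like to treat a general $S$ by splitting it into classes of $\approx$ and measuring positions in a class by $\rho$. This stops at once: $\approx$ is not transitive, and $\rho$ need not be additive. For example, let $\alpha\in E_1$ with $N_\alpha=\{\xi,\eta\}$;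 over points $(\emptyset,\xi),(s,\alpha),(\emptyset,\eta)$ the first and second are adjacent, the second and third also, but not the first and third. And with $\alpha=(1,\{\xi\mapsto0\})$, $\beta=(2,\{\xi\mapsto1,\alpha\mapsto0\})$ and $s\subseteq s'$, the points $(\emptyset,\xi),(s,\alpha),(s',\beta)$ are pairwise adjacent, but the label $1$ from $\beta$ to $\xi$ is not the sum $0+0$ of the other two. The way out is to join two points of $S$ only if *all of $S$* sees them coherently.

**Definition ($\theta$).** For $S\in[\hat X]^n$ and $x,x'\in S$ put $x\,\theta\,x'$ iff $x\approx x'$ and for all $z\in S$: $z\approx x\iff z\approx x'$, and in that case $\rho(z,x)+\rho(x,x')=\rho(z,x')$.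

**Step 1: $\theta$ is an equivalence relation on $S$, and $\rho$ is additive on its classes.** Reflexivity follows from $\rho(x,x)=0$, and symmetry because $\rho(z,x')+\rho(x',x)=\rho(z,x')-\rho(x,x')=\rho(z,x)$. Let $x\,\theta\,x'\,\theta\,x''$. Since $x''\approx x'$, the relation $x\,\theta\,x'$ with $z=x''$ gives $x''\approx x$ and $\rho(x'',x)+\rho(x,x')=\rho(x'',x')$, that is
$$\rho(x,x'')=\rho(x,x')+\rho(x',x'').\tag{8}$$
For $z\in S$ we have $z\approx x\iff z\approx x'\iff z\approx x''$, and then, using (8) at the end,
$$\rho(z,x'')=\rho(z,x')+\rho(x',x'')=\rho(z,x)+\rho(x,x')+\rho(x',x'')=\rho(z,x)+\rho(x,x'').$$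
So $x\,\theta\,x''$, and (8) holds for any three points of one class.

**Step 2: points of $S$ in the same fibre are $\theta$-equivalent.** Let $\pi(x)=\pi(x')$, and let $r_x$ denote the $\mathbb Z_p$-coordinate. Then $x\approx x'$, and for all $z$, $z\approx x\iff z\approx x'$, since $\approx$ depends only on $\pi$. If $z\approx x$, the same label enters $\rho(z,x)$ and $\rho(z,x')$, so $\rho(z,x')-\rho(z,x)=r_{x'}-r_x=\rho(x,x')$.

**Step 3: find classes whose points can be told apart.** For a $\theta$-class $K$ and $x\in K$ let
$$\nu_x(d)=|\{x'\in K:\rho(x,x')=d\}|,\qquad d\in\mathbb Z_p .$$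
For $x,x',z\in K$, (8) gives $\rho(x',z)=d\iff\rho(x,z)=d+\rho(x,x')$. Hence
$$\nu_{x'}(d)=\nu_x(d+\rho(x,x')).\tag{9}$$
Call $K$ *balanced* if $\nu_x$ is constant; by (9) this does not depend on $x\in K$. If $K$ is balanced, $|K|=\sum_d\nu_x(d)$ is divisible by $p$. Since $p\nmid n$, some class of $S$ is unbalanced. If $K$ is unbalanced, then translates of $\nu_x$ by distinct elements of $\mathbb Z_p$ are distinct, because a function on $\mathbb Z_p$ that is invariant under a nonzero translation is constant, $p$ being prime.

**Step 4: define the selection.** For an unbalanced class $K$ let $K^*$ be the set of those $x\in K$ for which $(\nu_x(0),\dots,\nu_x(p-1))$ is lexicographically maximal among the points of $K$. If $x,x'\in K^*$, then $\nu_x=\nu_{x'}$, so $\rho(x,x')=0$ by (9) and Step 3. Put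
$$S^*=\bigcup\{K^*:K\text{ an unbalanced }\theta\text{-class of }S\}\ne\emptyset .$$
Distinct points of $S^*$ have distinct $\pi$-values. Indeed, if $\pi(x)=\pi(x')$, then by Step 2 both lie in one class $K$, hence in $K^*$, so $r_{x'}-r_x=\rho(x,x')=0$ and $x=x'$. Let $F(S)$ be the element of $S^*$ with the least $\pi$-value in the order of $\hat Y$.

As a check, take $p=3$ and $S=\{x,x'\}$. If $x\not\approx x'$, there are two classes of one point each, both unbalanced, $S^*=S$, and $F(S)$ is the point with smaller $\pi$-value. If $x\approx x'$, then $x\,\theta\,x'$, as one sees by putting $z=x$ and $z=x'$. If $\rho(x,x')=0$, again $S^*=S$. If $\rho(x,x')=1$, then $\nu_x=(1,1,0)$ and $\nu_{x'}=(1,0,1)$, so $F(S)=x$. This is the tournament of Proposition 10: $\rho(x,x')=1$ means $r'=(r+c(y',y))+1$, so $x\to x'$.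

**Step 5: $F$ is continuous.** Let $S=\{x_1,\dots,x_n\}$ and $F(S)=x_i$. Intersecting finitely many neighbourhoods, choose pairwise disjoint open $U_j\ni x_j$ such that for all $j\neq l$ the sets $U_j,U_l$ are as in Lemma 9 for $x_j,x_l$. Let $x'_j\in U_j$ for all $j$ and $S'=\{x_1',\dots,x_n'\}$. By clauses 1 and 2 of Lemma 9, $x_j\mapsto x'_j$ preserves $\approx$ and $\rho$. The relation $\theta$, the functions $\nu$, being unbalanced, and the sets $K^*$ are defined from $S$, $\approx$ and $\rho$ alone, so they are preserved too, and $(S')^*=\{x_j':x_j\in S^*\}$. Distinct points of $S^*$ have distinct $\pi$-values, so by clause 3 of Lemma 9 the map $x_j\mapsto x_j'$ preserves the order of $\pi$-values on $S^*$. Thus $F(S')=x_i'$, and $F$ is continuous by Lemma 4.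

So $Sel^c_n(\hat X)\neq\emptyset$ for every $n\ge1$ with $p\nmid n$, and Theorem 3 is proved. $\square$
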